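\title{The hyperfinite II$_1$ factor is not an infinitely generic model of its universal theory}

\begin{abstract}
We show that the hyperfinite II$_1$ factor $\mathcal R$ is not an infinitely generic model, in the sense of Robinson's infinite forcing, of its universal theory. We write down a prenex sentence $\varphi$ and a constant $\eta_0>0$ such that $\varphi$ has value $0$ in $\mathcal R$, while its forced value is at least $\eta_0$ over every model of the universal theory of $\mathcal R$. The sentence expresses a pigeonhole principle for the set of elements whose commutators are controlled by those of a finite tuple. In $\mathcal R$ this set can be taken to be the unit ball of a matrix algebra, by property (T) of $SL_3(\mathbb Z)$, and the principle holds by a volume count. Under forcing the set contains all powers of a Haar unitary and lies near a separable subalgebra, and the principle is destroyed by a coding construction in a Bernoulli crossed product. As a consequence, $\varphi$ separates $\mathcal R$, which is existentially closed, from every infinitely generic model.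
\end{abstract}

\section{Introduction}

\subsection{Formulas and forced values}

A \emph{tracial von Neumann algebra} is a von Neumann algebra $M$ with a fixed faithful normal tracial state $\tau$. We write $\|x\|_2=\tau(x^*x)^{1/2}$, $(M)_1$ for the unit ball in the operator norm, $U(M)$ for the unitary group, $[x,y]=xy-yx$, and $(\alpha)_+=\max(\alpha,0)$ for real $\alpha$. An \emph{embedding} is a unital trace-preserving $*$-homomorphism; it is injective because the trace is faithful. When an embedding of $M$ into $N$ is fixed we identify $M$ with its image, write $M\subseteq N$, and call $N$ an \emph{extension} of $M$. The hyperfinite II$_1$ factor $\mathcal R$ is the II$_1$ factor that contains an increasing sequence of unital subalgebras isomorphic to $M_{2^n}(\mathbb C)$ with $\|\cdot\|_2$-dense union.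

We work in continuous first-order logic, in the standard language of Farah, Hart and Sherman for tracial von Neumann algebras. A \emph{quantifier-free formula} is an expression
\[
\theta(x_1,\dots,x_n)=f\big(\tau(p_1(x)),\dots,\tau(p_l(x))\big),
\]
where the $p_i$ are noncommutative $*$-polynomials and $f\colon\mathbb C^l\to[0,1]$ is continuous. A \emph{prenex formula} is obtained by placing finitely many quantifiers $\sup_{x_i}$ and $\inf_{x_i}$ in front of a quantifier-free formula; all variables range over the unit ball. A \emph{sentence over $M$} is a prenex formula whose free variables have been replaced by parameters from $(M)_1$, and it has a value $\psi^N\in[0,1]$ in every extension $N$ of $M$. The value $0$ plays the role of ``true'': for instance, $\sup_x\sup_y\min(1,\|[x,y]\|_2)$ has value $0$ exactly in the abelian algebras. A sentence is \emph{universal} if all its quantifiers are $\sup$, and \emph{existential} if all are $\inf$. A \emph{universal theory} $T$ is a set of universal sentences without parameters, and its \emph{models} are the tracial von Neumann algebras in which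 all these sentences have value $0$. The universal theory $\operatorname{Th}_\forall(\mathcal R)$ consists of all universal sentences with value $0$ in $\mathcal R$; its models are exactly the tracial von Neumann algebras that embed into an ultrapower of $\mathcal R$.

The value $\psi^M$ takes only the elements of $M$ into account. A.~Robinson's infinite forcing, in the form adapted to continuous logic in \cite[Section 5]{FGHS}, assigns to $\psi$ a second value that also takes into account the elements that can still be adjoined to $M$.

\begin{definition}\label{def:forcing}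
Let $T$ be a universal theory and $K$ its class of models. For $M\in K$ and a sentence $\psi$ over $M$, the \emph{forced value} $F_M(\psi)\in[0,1]$ is defined by induction on the number of quantifiers:
\begin{enumerate}
\item[(i)] if $\psi$ is quantifier-free, then $F_M(\psi)=\psi^M$;
\item[(ii)] $F_M(\inf_x\chi(x))=\inf_{a\in (M)_1}F_M(\chi(a))$;
\item[(iii)] $F_M(\sup_x\chi(x))=\sup_{N\in K,\,N\supseteq M}\ \sup_{a\in (N)_1}\ \inf_{N'\in K,\,N'\supseteq N}F_{N'}(\chi(a))$.
\end{enumerate}
An algebra $M\in K$ is an \emph{infinitely generic model of $T$} if $F_M(\psi)=\psi^M$ for every sentence $\psi$ over $M$.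
\end{definition}

One may read a sentence as a game between a player who chooses the $\sup$ variables and wants a large value and a player who chooses the $\inf$ variables and wants a small one. The value $\psi^M$ belongs to the game played inside $M$. In the forced game the $\sup$ player may enlarge the algebra before moving, the $\inf$ player may enlarge it again in reply, and the $\inf$ player's own moves are made in the current algebra. An infinitely generic model is one so rich that these freedoms change nothing.

\begin{example}\label{ex:C}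
Let $T=\operatorname{Th}_\forall(\mathcal R)$, $M=\mathbb C$ and $\psi=\sup_x\|x-\tau(x)1\|_2$. Then $\psi^{\mathbb C}=0$. The algebra $N=\mathbb C^2$ with the trace of weights $(\frac12,\frac12)$ embeds into $M_2(\mathbb C)\subseteq\mathcal R$, and $a=(1,-1)\in N$ has $\|a-\tau(a)1\|_2=1$ in every extension of $N$. So $F_{\mathbb C}(\psi)=1$, and $\mathbb C$ is not infinitely generic.
\end{example}

\subsection{The question and the answer}

Consider sentences with a single block of quantifiers. For existential sentences, clauses (i) and (ii) give $F_M(\psi)=\psi^M$ in every $M\in K$. For universal sentences the forced value is the supremum of the values over all extensions in $K$ (Lemma~\ref{lem:universal}), so agreement on universal sentences is the following familiar property. An algebra $M\in K$ is \emph{existentially closed} (\emph{e.c.}) if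
\[
\inf_{z\in (M)_1^l}\theta(m,z)=\inf_{z\in (N)_1^l}\theta(m,z)
\]
for every extension $N\supseteq M$ in $K$, every quantifier-free formula $\theta$ and every tuple $m$ from $(M)_1$: whatever can be approximately solved in an extension can be approximately solved in $M$. The factor $\mathcal R$ has this property for its own universal theory (Theorem~\ref{thm:generic}(c)), because its finite tuples are close to matrix algebras and a matrix algebra sits in a finite factor in only one way up to unitary conjugacy. Thus $\mathcal R$ passes the test of Definition~\ref{def:forcing} for all sentences with one block of quantifiers, and one might guess that the same rigidity lets it pass for all sentences. This leads to the following question, which comes from the survey of Goldbring and Hart \cite{GH}.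

\medskip
\noindent\emph{Is $\mathcal R$ an infinitely generic model of $\operatorname{Th}_\forall(\mathcal R)$?}
\medskip

The answer is no. The proof uses only two properties of the class $K$ of models of a universal theory $T$:
\begin{enumerate}
\item[(H)] $\mathcal R\in K$, and $K$ is closed under finite tensor products $\mathbin{\bar\otimes}$.
\end{enumerate}
We check in Section~\ref{sec:background} that (H) holds for $T=\operatorname{Th}_\forall(\mathcal R)$. In Section~\ref{sec:sentence} we fix a Kazhdan constant $\kappa\in(0,1]$ of $SL_3(\mathbb Z)$, put $\eta_0=\kappa/2000$, and define in \eqref{eq:phi} a sentence $\varphi$ without parameters and with six blocks of quantifiers. Neither $\varphi$ nor $\eta_0$ depends on $T$.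

\begin{theorem}\label{thm:main}
Let $T$ be a universal theory whose class $K$ of models satisfies \textup{(H)}. Then $\varphi^{\mathcal R}=0$, while $F_M(\varphi)\ge\eta_0>0$ for every $M\in K$. In particular, $\mathcal R$ is not an infinitely generic model of $\operatorname{Th}_\forall(\mathcal R)$.
\end{theorem}

Two algebras $M,N$ are \emph{elementarily equivalent}, $M\equiv N$, if $\psi^M=\psi^N$ for all sentences $\psi$ without parameters.

\begin{theorem}\label{thm:generic}
Let $T$ be a universal theory whose class $K$ of models satisfies \textup{(H)}.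
\begin{enumerate}
\item[(a)] Every infinitely generic model $M$ of $T$ satisfies $\varphi^M\ge\eta_0$. Hence no $N\equiv\mathcal R$ is infinitely generic.
\item[(b)] Every $M\in K$ has an infinitely generic extension in $K$, and infinitely generic models are e.c.
\item[(c)] For $T=\operatorname{Th}_\forall(\mathcal R)$, the factor $\mathcal R$ is e.c. So there are e.c.\ models of $\operatorname{Th}_\forall(\mathcal R)$ that are not elementarily equivalent: $\mathcal R$ on one side, any infinitely generic model on the other, separated by $\varphi$.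
\end{enumerate}
\end{theorem}

\subsection{The idea}

A finite set $P$ with at least two elements admits no map onto $P^2$, whereas a countably infinite set does. The sentence $\varphi$ is a metric version of this distinction. It says, roughly: \emph{every tuple $x$ lies in a set $P_a$, defined from a tuple $a$, such that no map in a certain family $\Phi(b,c,d;\,\cdot\,)$ sends $P_a$ onto an almost dense subset of the $m$-tuples of unitaries from $P_a$.}

In $\mathcal R$ the $\inf$ player wins by choosing $a$ so that $P_a$ is the unit ball of a matrix algebra $M_k(\mathbb C)$ that almost contains $x$; a volume count then plays the part of the pigeonhole principle (Section~\ref{sec:R}). In the forced game the $\sup$ player opens with the generators $x$ of a copy of $L(SL_3(\mathbb Z))$. Whatever $a$ is chosen in reply, $P_a$ then contains all powers $h^i$ of a Haar unitary $h$, so it is ``infinite'', and it lies near a separable algebra $M_0$, so it is ``countable'' (Section~\ref{sec:forcing}). The $\sup$ player now adjoins parameters $b,c,d$ for which $i\mapsto\Phi(b,c,d;h^i)$ runs through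 a dense sequence in $U(M_0)^m$ (Section~\ref{sec:coding}), and wins (Section~\ref{sec:lower}). Theorem~\ref{thm:generic} is proved in Section~\ref{sec:generic}.

\section{Background}\label{sec:background}

\subsection{Tracial von Neumann algebras}

We use the following textbook facts. Here $M$ is a tracial von Neumann algebra and $L^2(M)$ is its completion in $\|\cdot\|_2$.
\begin{enumerate}
\item[(V1)] $\|xyz\|_2\le\|x\|\,\|y\|_2\,\|z\|$ and $\|y^*\|_2=\|y\|_2$. Thus $\|[z,y]\|_2\le2\|z\|\,\|y\|_2$, and $\|uyu^*-y\|_2=\|[u,y]\|_2$ for $u$ unitary. The ball $(M)_1$ is complete in $\|\cdot\|_2$.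
\item[(V2)] For a unital von Neumann subalgebra $Q\subseteq M$, the orthogonal projection $L^2(M)\to L^2(Q)$ restricts to the conditional expectation $E_Q\colon M\to Q$. It maps $(M)_1$ to $(Q)_1$, and $E_Q(x)$ is determined by $\tau(E_Q(x)z)=\tau(xz)$ for $z\in Q$.
\item[(V3)] A unital trace-preserving $*$-homomorphism from a weakly dense $*$-subalgebra of $M$ into a tracial von Neumann algebra extends to an embedding of $M$.
\item[(V4)] Every $y\in M$ can be written $y=u|y|$ with $u\in U(M)$.
\item[(V5)] If $M$ is a factor, that is, has trivial center, then projections $e,f$ of equal trace are equivalent: $e=v^*v$, $f=vv^*$ for some $v\in M$. A II$_1$ factor (an infinite-dimensional tracial factor) has projections of every trace in $[0,1]$ and unital subalgebras isomorphic to $M_k(\mathbb C)$ for every $k$.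
\item[(V6)] If $P\cong M_k(\mathbb C)$ is a unital subalgebra of a II$_1$ factor $M$, then $M=P\mathbin{\bar\otimes}(P'\cap M)$, the algebra $P'\cap M$ is a II$_1$ factor, and $(P'\cap M)'\cap M=P$.
\end{enumerate}
We also use $\mathcal R\mathbin{\bar\otimes}\mathcal R\cong\mathcal R$. A \emph{Haar unitary} is a unitary $h$ with $\tau(h^n)=0$ for all $n\ne0$. For a countable group $\Lambda$, the algebra $L(\Lambda)$ is generated by the left regular representation $\pi$ on $\ell^2(\Lambda)$, with $\tau(\pi(g))=0$ for $g\neq1$. By (V3), a Haar unitary generates a copy of $L(\mathbb Z)$.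

\begin{lemma}\label{lem:average}
Let $Q\subseteq M$ be a unital von Neumann subalgebra and $x\in (M)_1$. Then
\[
\|x-E_{Q'\cap M}(x)\|_2\le\sup_{u\in U(Q)}\|[x,u]\|_2 .
\]
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the closed convex hull in $L^2(M)$ of $\{uxu^*:u\in U(Q)\}$; it lies in $(M)_1$ by (V1). Let $y$ be its unique element of minimal norm. Conjugation by $u\in U(Q)$ preserves $\mathcal C$ and the norm, so it fixes $y$, and $y\in Q'\cap M$. For $z\in Q'\cap M$ we have $\tau(uxu^*z)=\tau(xu^*zu)=\tau(xz)$, so $E=E_{Q'\cap M}$ is constant on $\mathcal C$, and $y=E(y)=E(x)$. Every point of $\mathcal C$ is within $\sup_u\|x-uxu^*\|_2=\sup_u\|[x,u]\|_2$ of $x$.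
\end{proof}

\begin{lemma}\label{lem:matrix}
Let $M$ be a tracial factor and let $\psi_1,\psi_2\colon M_l(\mathbb C)\to M$ be $*$-homomorphisms, not necessarily unital, with $\tau(\psi_1(1))=\tau(\psi_2(1))$. Then there is $V\in U(M)$ with $V\psi_1(y)V^*=\psi_2(y)$ for all $y$.
\end{lemma}

\begin{proof}
Let $(e_{ij})$ be matrix units. Both $\psi_1(e_{11})$ and $\psi_2(e_{11})$ have trace $\tau(\psi_1(1))/l$, so (V5) gives $v$ with $v^*v=\psi_1(e_{11})$ and $vv^*=\psi_2(e_{11})$. Then $V_0=\sum_i\psi_2(e_{i1})\,v\,\psi_1(e_{1i})$ satisfies $V_0^*V_0=\psi_1(1)$, $V_0V_0^*=\psi_2(1)$ and $V_0\psi_1(e_{ij})V_0^*=\psi_2(e_{i1})vv^*\psi_2(e_{1j})=\psi_2(e_{ij})$. Add to $V_0$ a partial isometry from $1-\psi_1(1)$ to $1-\psi_2(1)$.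
\end{proof}

\subsection{Ultraproducts and the class $K$}

Let $\mathcal V$ be an ultrafilter on a set $I$. The \emph{ultraproduct} $\prod_{\mathcal V}M_i$ is the quotient of the algebra of norm-bounded families $(x_i)_{i\in I}$ by the ideal of families with $\lim_{\mathcal V}\|x_i\|_2=0$, with trace $\lim_{\mathcal V}\tau(x_i)$. It is a tracial von Neumann algebra, and each element of its unit ball has a representative $(x_i)_{\mathcal V}$ with all $x_i\in(M_i)_1$. If $M_i=M$ for all $i$ we obtain the \emph{ultrapower} $M^{\mathcal V}$, which contains $M$ through the diagonal embedding. \L o\'s's theorem states that the value of a formula at $(x_i)_{\mathcal V}$ in the ultraproduct is the $\mathcal V$-limit of its values at $x_i$ in $M_i$. We write $M\preceq N$ if $M\subseteq N$ and $\psi^M=\psi^N$ for every sentence $\psi$ over $M$; thus $M\preceq M^{\mathcal V}$. The downward L\"owenheim--Skolem theorem states that every countable subset of $N$ is contained in a $\|\cdot\|_2$-separable $M\preceq N$. By (V1), every formula is uniformly continuous in its free variables for $\|\cdot\|_2$,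 with a modulus that does not depend on the algebra.

From now on $K$ is the class of models of a universal theory $T$ and satisfies (H). Since $T$ is universal, $K$ is closed under subalgebras, under ultraproducts (by \L o\'s's theorem), and under completed unions of chains. For the last point, the completed union of a chain $(M_\alpha)$ is the von Neumann algebra generated by $\bigcup_\alpha M_\alpha$ in the representation given by the trace; by Kaplansky's density theorem $\bigcup_\alpha(M_\alpha)_1$ is $\|\cdot\|_2$-dense in its unit ball, so a universal sentence with value $0$ in each $M_\alpha$ keeps the value $0$. By (H), $M_n(A)=A\otimes M_n(\mathbb C)\subseteq A\mathbin{\bar\otimes}\mathcal R$ belongs to $K$ whenever $A$ does.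

Condition (H) holds for $T=\operatorname{Th}_\forall(\mathcal R)$. Indeed, let $A\subseteq\mathcal R^{\mathcal V}$ and $B\subseteq\mathcal R^{\mathcal W}$. For any tracial $M$, the map $x\otimes(y_i)_{\mathcal W}\mapsto(x\otimes y_i)_{\mathcal W}$ is well defined because $\|x\otimes y_i\|_2=\|x\|_2\|y_i\|_2$, preserves the trace, and extends by (V3) to an embedding $M\mathbin{\bar\otimes}\mathcal R^{\mathcal W}\to(M\mathbin{\bar\otimes}\mathcal R)^{\mathcal W}$. Using this twice,
\[
A\mathbin{\bar\otimes}B\subseteq(\mathcal R^{\mathcal V}\mathbin{\bar\otimes}\mathcal R)^{\mathcal W}\subseteq\big((\mathcal R\mathbin{\bar\otimes}\mathcal R)^{\mathcal V}\big)^{\mathcal W}\cong(\mathcal R^{\mathcal V})^{\mathcal W}\in K .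
\]

\section{The sentence}\label{sec:sentence}

The sentence needs a family of sets $P_a$ defined by one formula and a family of maps $\Phi(b,c,d;\,\cdot\,)$ given by $*$-polynomials. We find each of them by looking at the smallest case.

\subsection{Controlled elements}

A matrix subalgebra $P$ of $\mathcal R$ equals its relative bicommutant by (V6): $z\in P$ if and only if $z$ commutes with everything that commutes with a generating tuple $a$ of $P$. Continuous logic has no such exact implication, so we replace it by an inequality. For a finite tuple $a=(a_s)_{s\in S}$ and $\lambda>0$ put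
\[
\delta_\lambda(z,u;a)=\Big(\|[z,u]\|_2-\lambda\max_{s\in S}\|[a_s,u]\|_2\Big)_+ ,
\]
and say that $z\in(M)_1$ is \emph{$\lambda$-controlled by $a$ in $M$} if $\delta_\lambda(z,u;a)=0$ for all $u\in(M)_1$.

\begin{example}\label{ex:pauli}
Let $P\cong M_2(\mathbb C)$ be a unital subalgebra of $\mathcal R$ and let $a=(X,Z)$ with $X=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$, $Z=\left(\begin{smallmatrix}1&0\\0&-1\end{smallmatrix}\right)$. For $u\in(\mathcal R)_1$ let $\alpha=\max(\|[X,u]\|_2,\|[Z,u]\|_2)$ and let $\bar u=\frac14\sum_g gug^*$, the sum over $g\in\{1,X,Z,XZ\}$. Left multiplication by $X$ or $Z$ permutes these four elements up to sign, so $\bar u$ commutes with $X$ and $Z$, hence with $P$. The four distances $\|u-gug^*\|_2$ are at most $0,\alpha,\alpha,2\alpha$, so $\|u-\bar u\|_2\le\alpha$, and $\|[z,u]\|_2=\|[z,u-\bar u]\|_2\le2\alpha$ for $z\in(P)_1$. Conversely, a controlled element commutes with every unitary of $P'\cap\mathcal R$, so it lies in $P$. For every $\lambda\ge2$, the set of elements $\lambda$-controlled by $a$ in $\mathcal R$ is exactly $(P)_1$.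
\end{example}

The sentence must contain one value of $\lambda$ and one tuple length, and these must serve for matrix algebras of unbounded size. The natural generalization of Example~\ref{ex:pauli} fails. Let $k$ be even, $\omega=e^{2\pi i/k}$, and let $X,Z\in M_k(\mathbb C)$ be given on a basis $(\xi_j)_{j\in\mathbb Z/k}$ by $X\xi_j=\xi_{j+1}$, $Z\xi_j=\omega^j\xi_j$. Then $ZX=\omega XZ$, so $\|[X^l,Z]\|_2=|1-\omega^l|$. Testing with $u=Z$, we find $\|[X^{k/2},u]\|_2=2$ and $\max(\|[X,u]\|_2,\|[Z,u]\|_2)\le2\pi/k$, so $X^{k/2}$ is not $\lambda$-controlled by $(X,Z)$ unless $\lambda\ge k/\pi$. A bound independent of $k$ comes from property (T).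

Let $\Gamma=SL_3(\mathbb Z)$, let $S$ be the set of elementary matrices $e_{ij}(\pm1)$, $i\neq j$, and let $\gamma_0=e_{12}(1)$, an element of infinite order. The set $S$ generates $\Gamma$, and $\Gamma$ has property (T) (Kazhdan; see \cite{BHV}): there is $\kappa>0$ such that $\max_{s\in S}\|\sigma(s)\xi-\xi\|\ge\kappa\|\xi\|$ for all vectors $\xi$ in every unitary representation $\sigma$ of $\Gamma$ without nonzero invariant vectors. Decreasing $\kappa$, we take $\kappa=1/q$ with $q\in\mathbb N$, so that the constants in $\varphi$ are rational, and we put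
\[
C=2/\kappa,\qquad \eta_0=\kappa/2000 .
\]
Let $\sigma$ be any unitary representation of $\Gamma$ and $\mathsf Q$ the projection onto its invariant vectors. Applying the Kazhdan inequality to $\xi-\mathsf Q\xi$, and using $\sigma(g)\xi-\xi=\sigma(g)(\xi-\mathsf Q\xi)-(\xi-\mathsf Q\xi)$, we get for all $\xi$ and all $g\in\Gamma$
\begin{equation}\label{eq:T}
\|\xi-\mathsf Q\xi\|\le\frac1\kappa\max_{s\in S}\|\sigma(s)\xi-\xi\|,\qquad \|\sigma(g)\xi-\xi\|\le C\max_{s\in S}\|\sigma(s)\xi-\xi\| .
\end{equation}

\begin{lemma}\label{lem:LG}
$L(\Gamma)\in K$ and $L(\mathbb Z)\in K$.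
\end{lemma}

\begin{proof}
Let $\Gamma_n$ be the kernel of reduction modulo $2^n$; these are decreasing normal subgroups of finite index with trivial intersection. The left regular representation of $\Gamma/\Gamma_n$ gives a homomorphism $\pi_n\colon\Gamma\to U(M_{[\Gamma:\Gamma_n]}(\mathbb C))\subseteq U(\mathcal R)$ with $\tau(\pi_n(g))=0$ for $g\notin\Gamma_n$. For a nonprincipal ultrafilter $\mathcal V$ on $\mathbb N$, the map $\pi(g)\mapsto(\pi_n(g))_{\mathcal V}$ preserves the trace on the group algebra, so $L(\Gamma)$ embeds into $\mathcal R^{\mathcal V}\in K$ by (V3). The Haar unitary $\pi(\gamma_0)$ generates a copy of $L(\mathbb Z)$ in $L(\Gamma)$.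
\end{proof}

\subsection{Coding by commutators}\label{sub:coding}

We want a $*$-polynomial $\Phi$ such that any prescribed sequence of unitaries $w^{(1)},w^{(2)},\dots$ has the form $w^{(i)}=\Phi(b,c,d;h^i)$ for suitable parameters $b,c,d$ in an extension.

Start with a single unitary $w$. If $c$ and $b$ are unitaries with $bcb^*=w^*c$, then $bc^*b^*=c^*w$, and so
\[
c\,b\,c^*b^*=w .
\]
For the scalar $w=\omega$ this is the relation $ZXZ^*X^*=\omega$ above, with $c=Z$ and $b=X$. In general, for $w\in U(A)$, take for $c$ the generator $v$ of $L(\mathbb Z)$ in $A\mathbin{\bar\otimes}L(\mathbb Z)$. Both $1\otimes v$ and $w^*\otimes v$ are Haar unitaries, and we shall see that two Haar unitaries are conjugate in a suitable extension.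

For a sequence, one $b$ has to store all the $w^{(i)}$. So we take independent copies $c_i=t^{-i}ct^i$ of $c$, where $t$ is a shift unitary, and let $b$ multiply the $i$-th copy by a copy of $w^{(i)*}$. Then $\rho=t^ibt^{-i}$ does to $c$ what $b$ does to $c_i$, and $c\rho c^*\rho^*=w^{(i)}$. Finally $t$ is itself a Haar unitary, so $t=dhd^*$ and $t^i=dh^id^*$. This leads to the following definition. Let $m=402$. For $b=(b_1,\dots,b_m)$ and $c,d,y$ put
\begin{equation}\label{eq:Phi}
\Phi_j(b,c,d;y)=c\,(gb_jg^*)\,c^*\,(gb_j^*g^*),\qquad g=dyd^*\qquad(1\le j\le m).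
\end{equation}
If all arguments are contractions, then $y\mapsto\Phi_j(b,c,d;y)$ is $4$-Lipschitz in $\|\cdot\|_2$: the letter $y$ or $y^*$ occurs four times in a product of contractions, and we change the occurrences one at a time using (V1). This bound, uniform in $b,c,d$, is all that the volume count will use.

\subsection{Definition of $\varphi$}

The variables are $x=(x_s)_{s\in S}$, $a=(a_s)_{s\in S}$, $b=(b_j)_{j\le m}$, $w=(w_j)_{j\le m}$ and $c,d,y,u_1,u_2,u_3$. Put
\begin{align*}
\theta_1&=\max_{s}\delta_C(x_s,u_1;a),\qquad
\theta_2=\max_j\|w_j^*w_j-1\|_2,\qquad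
\theta_3=\max_j\delta_C(w_j,u_2;a),\\
\theta_4&=\min\Big\{\Big(\tfrac1{128}-\max_j\|w_j-\Phi_j(b,c,d;y)\|_2\Big)_+,\ \Big(\tfrac1{512}-\delta_{C^2}(y,u_3;a)\Big)_+\Big\},
\end{align*}
let $\theta=\min\{1,\max(\theta_1,\theta_2,\theta_3,\theta_4)\}$, and define
\begin{equation}\label{eq:phi}
\varphi=\sup_{x}\ \inf_{a}\ \sup_{u_1,b,c,d}\ \inf_{w}\ \sup_{u_2,y}\ \inf_{u_3}\ \theta ,
\end{equation}
with the variables in each block taken in any fixed order. The terms read as follows. That $\theta_1$ is small for all $u_1$ says that $x$ is almost $C$-controlled by $a$. That $\theta_2$ and $\theta_3$ are small for all $u_2$ says that $w$ is almost a tuple of unitaries $C$-controlled by $a$. The term $\theta_4$ is an implication: it vanishes if and only if $\Phi(b,c,d;y)$ is at distance at least $\frac1{128}$ from $w$, or $u_3$ witnesses, by a margin of $\frac1{512}$, that $y$ is not $C^2$-controlled by $a$. The constant $C^2$ appears because control composes: under forcing, $h^i$ will be $C$-controlled by $x$, and $x$ by $a$. In $\mathcal R$ the larger constant costs nothing, since, as in Example~\ref{ex:pauli},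 the witness $u_3$ will commute with $a$ exactly.

\section{The value of $\varphi$ in $\mathcal R$}\label{sec:R}

\subsection{A pigeonhole principle for matrix algebras}

The unit ball of $M_k(\mathbb C)$ is covered by $2^{O(k^2)}$ balls of fixed $\|\cdot\|_2$-radius. To beat this count with $m$ independent of $k$, we need $2^{\Omega(k^2)}$ unitaries at a fixed mutual distance. Sign matrices supply that many well-separated points; the difficulty is that they need not have bounded operator norm after normalization, and a fourth-moment bound allows us to truncate them.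

\begin{lemma}\label{lem:pigeon}
Let $k\ge4$, let $P\cong M_k(\mathbb C)$ be a unital subalgebra of $\mathcal R$, and let $b_1,\dots,b_m,c,d\in(\mathcal R)_1$. There is $w\in U(P)^m$ such that $\max_j\|w_j-\Phi_j(b,c,d;y)\|_2>\frac1{64}$ for all $y\in(P)_1$.
\end{lemma}

\begin{proof}
Identify $P$ with $M_k(\mathbb C)$, so that $\tau=\frac1k\operatorname{Tr}$. On tuples we use the metric $\max_j\|w_j-w'_j\|_2$.

\emph{Sign matrices.} Let $W\in\{\pm1\}^{k\times k}$ be uniformly random and $Y=k^{-1/2}W$. In
\[
\mathbb E\operatorname{Tr}\big((WW^T)^2\big)=\sum_{i,j,p,q}\mathbb E\,W_{ip}W_{jp}W_{jq}W_{iq},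
\]
a term with $i\ne j$ and $p\ne q$ is the expectation of a product of four independent signs and vanishes. There are at most $2k^3$ other terms, each equal to $1$. Hence $\mathbb E\,\tau(|Y|^4)=\mathbb E\,\tau((YY^*)^2)\le2$, and by Markov's inequality at least $2^{k^2-1}$ matrices $W$ are \emph{good}, meaning $\tau(|Y|^4)\le4$.

Let $n=k^2$ and let $\beta$ be the number of points in a Hamming ball of radius $n/4$ in $\{\pm1\}^n$. Since $(\frac14)^\ell(\frac34)^{n-\ell}$ decreases in $\ell$,
\[
1\ge\sum_{\ell\le n/4}\binom n\ell\Big(\frac14\Big)^\ell\Big(\frac34\Big)^{n-\ell}\ge\beta\,\Big(\frac14\Big)^{n/4}\Big(\frac34\Big)^{3n/4}=\beta\,2^{-(2-\frac34\log_23)n},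
\]
and $\log_23>1.584$ gives $\beta\le2^{0.812n}$. Choosing good matrices one after another, each outside the balls around the previous ones, we obtain at least $2^{0.188k^2-1}$ good matrices at pairwise Hamming distance at least $k^2/4$. This number is at least $2^{k^2/10}$ because $0.088k^2\ge1$ for $k\ge4$. If $W,W'$ differ in $\ell$ entries, then $\|Y-Y'\|_2^2=4\ell/k^2$, so the corresponding $Y$ are at pairwise distance at least $1$.

\emph{From sign matrices to unitaries.} Write $Y=V|Y|$ with $V$ unitary and put $\tilde Y=V\min(|Y|,8)$. For $\lambda\ge0$ we have $(\lambda-8)_+\le\lambda^2/8$, since $\lambda^2-8\lambda+64>0$. Therefore $\|Y-\tilde Y\|_2^2\le\tau(|Y|^4)/64\le\frac1{16}$. The matrices $\tilde Y$ are thus at pairwise distance at least $1-\frac14-\frac14=\frac12$, and the contractions $\tilde Y/8$ at pairwise distance at least $\frac1{16}$. A contraction $VH$ with $0\le H\le1$ is the average of the unitaries $V(H\pm i(1-H^2)^{1/2})$. The distance between two averages is at most the distance between the pairs, so $U(P)^2$ contains $2^{k^2/10}$ points at pairwise distance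 at least $\frac1{16}$. Taking the product of $201$ copies, we obtain a set $\mathcal S\subseteq U(P)^{402}$ of at least $2^{20.1k^2}$ points at pairwise distance at least $\frac1{16}$.

\emph{Covering.} Let $\mathcal N\subseteq(P)_1$ be maximal among subsets whose points are at pairwise distance greater than $\frac1{300}$. Every point of $(P)_1$ is within $\frac1{300}$ of $\mathcal N$. The balls of radius $\frac1{600}$ around the points of $\mathcal N$ are disjoint and lie in the ball of radius $\frac{601}{600}$ of the Euclidean space $(P,\|\cdot\|_2)$ of real dimension $2k^2$. Comparing volumes, $|\mathcal N|\le601^{2k^2}<2^{20k^2}<|\mathcal S|$.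

\emph{Pigeonhole.} Suppose that the lemma fails. Then each $w\in\mathcal S$ is within $\frac1{64}$ of $\Phi(b,c,d;y)$ for some $y\in(P)_1$, hence within $\frac1{64}+\frac4{300}$ of $\Phi(b,c,d;\zeta)$ for some $\zeta\in\mathcal N$. Two distinct points of $\mathcal S$ share the same $\zeta$, and are at distance at most $\frac1{32}+\frac8{300}<\frac1{16}$, a contradiction.
\end{proof}

The comparison $\frac m2\cdot\frac1{10}>20$ of the two exponents is the reason for the choice $m=402$.

\subsection{Matrix algebras of prescribed size}

The irreducible representations of $\Gamma$ that we use have dimension $p^2+p$ with $p$ prime, not $2^n$. The next lemma removes this mismatch.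

\begin{lemma}\label{lem:approx}
Let $(x_s)$ be a finite tuple in $(\mathcal R)_1$ and $\varepsilon>0$. For all large $k$ there is a unital subalgebra $P\cong M_k(\mathbb C)$ of $\mathcal R$ such that each $x_s$ is within $\varepsilon$ of $(P)_1$ in $\|\cdot\|_2$.
\end{lemma}

\begin{proof}
Choose a unital $B\cong M_{2^n}(\mathbb C)$ in $\mathcal R$ such that $y_s=E_B(x_s)\in(B)_1$ satisfies $\|x_s-y_s\|_2\le\varepsilon/2$. For $k\ge2^n$ write $k=q2^n+\rho$ with $0\le\rho<2^n$. Fix a unital $P_0\cong M_k(\mathbb C)$ in $\mathcal R$ and let $\psi\colon B\to P_0$ be given by $\psi(y)=(y\otimes1_q)\oplus0_\rho$, so that $\tau(\psi(1))=1-\rho/k$. By (V5) and (V6) there is a projection $e\in B'\cap\mathcal R$ of trace $1-\rho/k$. Lemma~\ref{lem:matrix}, applied to $y\mapsto ye$ and $\psi$, gives $V\in U(\mathcal R)$ with $V(ye)V^*=\psi(y)$ for $y\in B$. Put $P=V^*P_0V$. Then $y_se=V^*\psi(y_s)V\in(P)_1$ and $\|y_s-y_se\|_2\le\|1-e\|_2\le(2^n/k)^{1/2}$, which is at most $\varepsilon/2$ for large $k$.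
\end{proof}

\begin{proposition}\label{prop:R}
$\varphi^{\mathcal R}=0$.
\end{proposition}

\begin{proof}
Let $x=(x_s)$ in $(\mathcal R)_1$ and $\varepsilon>0$ be given. We describe choices of $a$, $w$ and $u_3$ that keep $\theta\le2\varepsilon$.

\emph{Choice of $a$.} Let $p$ be a prime so large that Lemma~\ref{lem:approx} provides $P\cong M_k(\mathbb C)$ for $k=p^2+p$; note that $k\ge4$. The group $SL_3(\mathbb F_p)$ acts $2$-transitively on the $p^2+p+1$ points of the projective plane over $\mathbb F_p$: two distinct points are spanned by independent vectors, which we complete to a basis of determinant $1$ by scaling the third vector. The commutant of a permutation representation has dimension equal to the number of orbits on ordered pairs, here $2$, so the orthogonal complement of the constant functions is an irreducible representation of dimension $k$. The reduction map $\Gamma\to SL_3(\mathbb F_p)$ is onto, because $SL_3(\mathbb F_p)$ is generated by the matrices $e_{ij}(l)=e_{ij}(1)^l$. We obtain an irreducible representation $\sigma\colon\Gamma\to U(P)$ and put $a_s=\sigma(s)$.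

\emph{Every $z\in(P)_1$ is $C$-controlled by $a$ in $\mathcal R$.} Let $Q=P'\cap\mathcal R$, and let $\Gamma$ act on $L^2(\mathcal R)=L^2(P)\otimes L^2(Q)$ by conjugation with $\sigma(g)$, which acts on the first factor only. A vector $\sum_i\xi_i\otimes\eta_i$, with $(\eta_i)$ an orthonormal basis of $L^2(Q)$, is invariant if and only if each $\xi_i\in P$ commutes with $\sigma(\Gamma)$, that is, by Schur's lemma, is a scalar. So the invariant vectors form $L^2(Q)$, and \eqref{eq:T} gives $\|u-E_Q(u)\|_2\le\kappa^{-1}\max_s\|[a_s,u]\|_2$ for $u\in(\mathcal R)_1$. Hence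
\[
\|[z,u]\|_2=\|[z,u-E_Q(u)]\|_2\le C\max_s\|[a_s,u]\|_2 .
\]
If $z_s\in(P)_1$ is within $\varepsilon$ of $x_s$, then $\|[x_s,u_1]\|_2\le\|[z_s,u_1]\|_2+2\varepsilon$, so $\theta_1\le2\varepsilon$ for all $u_1$.

\emph{Choice of $w$.} Given $u_1,b,c,d$, take $w\in U(P)^m$ from Lemma~\ref{lem:pigeon}. Then $\theta_2=0$, and $\theta_3=0$ for all $u_2$.

\emph{Choice of $u_3$.} Let $u_2,y\in(\mathcal R)_1$ be given. If $\|y-E_P(y)\|_2\le\frac1{512}$, then Lemma~\ref{lem:pigeon} for $E_P(y)\in(P)_1$ and the Lipschitz bound give
\[
\max_j\|w_j-\Phi_j(b,c,d;y)\|_2\ge\tfrac1{64}-\tfrac4{512}=\tfrac1{128},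
\]
and $\theta_4=0$ for any $u_3$. If $\|y-E_P(y)\|_2>\frac1{512}$, then Lemma~\ref{lem:average} and $Q'\cap\mathcal R=P$ give $u_3\in U(Q)$ with $\|[y,u_3]\|_2>\frac1{512}$. As $u_3$ commutes with each $a_s$, we have $\delta_{C^2}(y,u_3;a)>\frac1{512}$, and again $\theta_4=0$.
\end{proof}

\section{Forcing, existential closure and controlled elements}\label{sec:forcing}

From here on, all algebras and all extensions are in $K$ unless said otherwise.

\subsection{Rules for forced values}

\begin{lemma}\label{lem:rules}
Let $M\in K$ and $\eta>0$, and consider sentences over $M$.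
\begin{enumerate}
\item[(F1)] If $F_M(\inf_{y_1}\cdots\inf_{y_r}\chi)<\eta$, then $F_M(\chi(c_1,\dots,c_r))<\eta$ for some $c_1,\dots,c_r\in(M)_1$.
\item[(F2)] If $F_M(\sup_{y_1}\cdots\sup_{y_r}\chi)<\eta$, then for every $N\supseteq M$ and all $c_1,\dots,c_r\in(N)_1$ there is $N'\supseteq N$ with $F_{N'}(\chi(c_1,\dots,c_r))<\eta$.
\item[(F3)] If $M\subseteq N$, then $F_N(\psi)\le F_M(\psi)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(F1) is clause (ii) applied $r$ times. For (F2), clause (iii) gives $N^1\supseteq N$ with $F_{N^1}(\sup_{y_2}\cdots\sup_{y_r}\chi(c_1,\cdot))<\eta$; since $c_2,\dots,c_r\in N^1$, induction on $r$ applies with $N^1$ in place of both $M$ and $N$. For (F3) we use induction on the number of quantifiers. Quantifier-free values do not change in extensions. For $\psi=\inf_x\chi$, we have $F_N(\psi)\le\inf_{a\in(M)_1}F_N(\chi(a))\le\inf_{a\in(M)_1}F_M(\chi(a))$. For $\psi=\sup_x\chi$, the outer supremum in (iii) runs over fewer extensions for $N$ than for $M$.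
\end{proof}

\begin{lemma}\label{lem:universal}
For $\theta'$ quantifier-free, $m$ a tuple from $(M)_1$ and $z=(z_1,\dots,z_l)$,
\[
F_M\big(\sup_{z_1}\cdots\sup_{z_l}\theta'(m,z)\big)=\sup_{N\supseteq M}\ \sup_{c\in(N)_1^l}\theta'(m,c).
\]
Consequently $M$ is e.c.\ if and only if $F_M(\psi)=\psi^M$ for all universal sentences $\psi$ over $M$.
\end{lemma}

\begin{proof}
Taking $N'=N$ in clause (iii) gives $F_L(\sup_x\chi)\le\sup_{N\supseteq L}\sup_{a\in (N)_1}F_N(\chi(a))$; applying this $l$ times gives ``$\le$''. If the left side is less than $\eta$, then (F2) gives $\theta'(m,c)<\eta$ for all $N$ and $c$, since the value is the same in $N$ and in $N'$; this gives ``$\ge$''. For the last statement, replace $\theta'$ by $1-\theta'$ in the definition of e.c.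
\end{proof}

By (F3), forced values can only decrease along extensions. We call $M\in K$ \emph{settled} if they have stopped decreasing: $F_N(\psi)=F_M(\psi)$ for all $N\supseteq M$ and all sentences $\psi$ over $M$. For existential $\psi$ we have $F_N(\psi)=\psi^N$, so \emph{settled algebras are e.c.}

\begin{lemma}\label{lem:settled}
Every $M\in K$ has a settled extension in $K$. In particular, it has an e.c.\ extension in $K$.
\end{lemma}

\begin{proof}
For $A\in K$ we first build $A^+\supseteq A$ such that $F_N(\psi)=F_{A^+}(\psi)$ for all $N\supseteq A^+$ and all $\psi$ over $A$. Enumerate the pairs (sentence over $A$, positive integer) as $(\psi_\alpha,n_\alpha)_{\alpha<\mu}$, with $\mu$ an infinite cardinal. Put $A_0=A$, take completed unions at limit stages, and choose $A_{\alpha+1}\supseteq A_\alpha$ with $F_{A_{\alpha+1}}(\psi_\alpha)\le\inf_{N\supseteq A_\alpha}F_N(\psi_\alpha)+1/n_\alpha$. Let $A^+=A_\mu$. For $N\supseteq A^+$, (F3) gives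
\[
F_N(\psi_\alpha)\le F_{A^+}(\psi_\alpha)\le F_{A_{\alpha+1}}(\psi_\alpha)\le F_N(\psi_\alpha)+1/n_\alpha ,
\]
and each $\psi$ occurs with every $n$.

Now let $M^0=M$, $M^{\alpha+1}=(M^\alpha)^+$, with completed unions at countable limit ordinals, and let $M^*=\bigcup_{\alpha<\omega_1}M^\alpha$. A $\|\cdot\|_2$-Cauchy sequence of contractions in $M^*$ lies in some $M^\alpha$ and converges there, so $M^*$ is its own completed union and completion adds no new parameters. A sentence $\psi$ over $M^*$ is a sentence over some $M^\alpha$, and for $N\supseteq M^*$ both $F_N(\psi)$ and $F_{M^*}(\psi)$ equal $F_{M^{\alpha+1}}(\psi)$.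
\end{proof}

\subsection{Embedding extensions into ultrapowers}

An embedding $N\to M^{\mathcal V}$ of an extension $N\supseteq M$ is \emph{over $M$} if it restricts to the diagonal embedding on $M$.

\begin{lemma}\label{lem:embed}
Let $M\subseteq N$ in $K$, and suppose that $\psi^M=\psi^N$ for all existential sentences $\psi$ over $M$; this holds if $M$ is e.c.\ and if $M\preceq N$. Then $N$ embeds over $M$ into some ultrapower $M^{\mathcal V}$.
\end{lemma}

\begin{proof}
Let $I$ be the directed set of triples $i=(J,\Pi,\epsilon)$, where $J\subseteq(N)_1$ is finite, $\Pi$ is a finite set of $*$-polynomials in variables indexed by $J$, and $0<\epsilon<1$; larger means larger $J,\Pi$ and smaller $\epsilon$. Fix $i$. Consider the quantifier-free formula $\min\{1,\max_{p\in\Pi}|\tau(p(z))-\tau(p(c)_{c\in J})|\}$, in which the numbers $\tau(p(c)_{c\in J})$ are constants, the variables indexed by $J\cap M$ are replaced by the parameters $c$, and the other variables are quantified by $\inf$. Its value in $N$ is $0$, hence so is its value in $M$. This gives $z_i\colon J\to(M)_1$ with $z_i(c)=c$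 for $c\in J\cap M$ and $|\tau(p(z_i(c))_{c\in J})-\tau(p(c)_{c\in J})|<\epsilon$ for $p\in\Pi$. Put $z_i(c)=0$ for $c\notin J$, and let $\mathcal V$ be an ultrafilter on $I$ that contains all tails $\{i':i'\ge i\}$. The map $j(c)=(z_i(c))_{\mathcal V}$ on $(N)_1$ is diagonal on $(M)_1$ and preserves all $*$-moments. If $p(c_1,\dots,c_n)=0$ in $N$, then $\|p(j(c_1),\dots,j(c_n))\|_2^2=\|p(c_1,\dots,c_n)\|_2^2=0$. So $p(c_1,\dots,c_n)\mapsto p(j(c_1),\dots,j(c_n))$ is a well-defined embedding of $N$.
\end{proof}

We shall need a \emph{separable} e.c.\ algebra inside a given one.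

\begin{lemma}\label{lem:elem}
If $A\in K$ is e.c.\ and $M_0\preceq A$, then $M_0$ is e.c.
\end{lemma}

\begin{proof}
Let $N\supseteq M_0$ and let $\psi$ be an existential sentence over $M_0$. By Lemma~\ref{lem:embed}, $A$ embeds over $M_0$ into some $M_0^{\mathcal V}\subseteq N^{\mathcal V}\in K$. Then $\psi^N=\psi^{N^{\mathcal V}}=\psi^A=\psi^{M_0}$, by \L o\'s's theorem, because $A$ is e.c., and because $M_0\preceq A$.
\end{proof}

\subsection{Controlled elements cannot escape}

In the forced game the tuple $a$ is chosen by the opponent, and we know nothing about the algebra it generates. We do not need to identify the controlled set, only to confine it. The point is that the test element $u$ now ranges over all extensions. Two embeddings of $N$ that agree on $a$ can be placed on the diagonal of a $2\times2$ matrix algebra, where the flip commutes with $a$; control then forces the embeddings to agree approximately on every controlled element. For e.c.\ $M_0$, one of the two embeddings can be chosen with range in an ultrapower of $M_0$.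

\begin{lemma}\label{lem:confine}
Let $M_0\in K$ be e.c., $M_0\subseteq N\in K$, let $a$ be a tuple from $(M_0)_1$, and let $w\in(N)_1$ and $\eta>0$. Suppose that $\delta_C(w,u;a)\le\eta$ for every $L\supseteq N$ in $K$ and every $u\in(L)_1$. Then for every $\eta'>\eta$ there is $y\in(M_0)_1$ with $\|w-y\|_2<\eta'$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:embed} there is an embedding $j\colon N\to M_0^{\mathcal V}\subseteq N^{\mathcal V}$ over $M_0$. Let $\Delta\colon N\to N^{\mathcal V}$ be the diagonal embedding and $L=M_2(N^{\mathcal V})\in K$. The map $\psi(z)=\operatorname{diag}(\Delta(z),j(z))$ is an embedding of $N$ into $L$, through which we view $L$ as an extension of $N$. With $u=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$,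
\[
[\psi(z),u]=\begin{pmatrix}0&\Delta(z)-j(z)\\ j(z)-\Delta(z)&0\end{pmatrix},\qquad\|[\psi(z),u]\|_2=\|\Delta(z)-j(z)\|_2 .
\]
Since $\Delta=j$ on $M_0$, the flip $u$ commutes with each $\psi(a_s)$, and the hypothesis gives $\|\Delta(w)-j(w)\|_2\le\eta$. Writing $j(w)=(y_i)_{\mathcal V}$ with $y_i\in(M_0)_1$, this says $\lim_{\mathcal V}\|w-y_i\|_2\le\eta$.
\end{proof}

\section{Coding sequences by the powers of a Haar unitary}\label{sec:coding}

We carry out the plan of Section~\ref{sub:coding}. It requires an extension in $K$ that contains the shift and infinitely many independent copies of the given algebra, and in which unitaries with the same distribution become conjugate. Conjugacy comes from comparison of projections, so the extension should be a factor. Fix a nonprincipal ultrafilter $\mathcal V$ on $\mathbb N$.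

\begin{lemma}\label{lem:conj}
Let $G$ be a tracial factor and let $(p_i)_{i\ge1}$ and $(q_i)_{i\ge1}$ be sequences of unitaries in $G$, each sequence commuting, with $\tau(p_1^{n_1}\cdots p_l^{n_l})=\tau(q_1^{n_1}\cdots q_l^{n_l})$ for all $l$ and all $n_1,\dots,n_l\in\mathbb Z$. Then there is a unitary $b\in G^{\mathcal V}$ with $bp_ib^*=q_i$ for all $i$.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be the abelian von Neumann algebra generated by the $p_i$. A linear combination of monomials in the $p_i$ has the same $\|\cdot\|_2$-norm as the corresponding combination in the $q_i$, so $p_i\mapsto q_i$ defines a trace-preserving $*$-homomorphism, which extends by (V3) to an embedding $\Theta\colon\mathcal A\to G$. Fix $n$. Cut the unit circle into finitely many arcs of diameter at most $1/n$ and form all products of corresponding spectral projections of $p_1,\dots,p_n$. This is a finite partition of unity $(e_\nu)$ in $\mathcal A$ whose span contains elements $p_i'$ with $\|p_i-p_i'\|\le1/n$ for $i\le n$. By (V5) there are partial isometries in $G$ from $e_\nu$ to $\Theta(e_\nu)$; their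 sum is a unitary $b_n$ with $b_ne_\nu b_n^*=\Theta(e_\nu)$. Then $b_np_i'b_n^*=\Theta(p'_i)$, and $\|b_np_ib_n^*-q_i\|\le\|p_i-p_i'\|+\|\Theta(p_i'-p_i)\|\le2/n$ for $i\le n$. Put $b=(b_n)_{\mathcal V}$.
\end{proof}

Let $D$ be a tracial von Neumann algebra, $D_\infty=D^{\bar\otimes\mathbb Z}$ the infinite tensor product, $y_{(n)}$ the copy of $y\in D$ in position $n$, and $\alpha$ the Bernoulli shift, $\alpha(y_{(n)})=y_{(n+1)}$. The crossed product $G=D_\infty\rtimes\mathbb Z$ is the tracial von Neumann algebra generated by $D_\infty$ and a unitary $t$ with $t^{-1}zt=\alpha(z)$ and $\tau(zt^l)=0$ for $z\in D_\infty$, $l\ne0$. Every $z\in G$ has an expansion $z=\sum_lz_lt^l$ in $L^2(G)$ with uniquely determined coefficients $z_l=E_{D_\infty}(zt^{-l})$. Note that $t$ is a Haar unitary and $t^{-i}y_{(0)}t^i=y_{(i)}$.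

\begin{lemma}\label{lem:G}
If $D\in K$, then $G\in K$. If $D$ contains a unitary $v$ with $\tau(v)=0$, then $G$ is a factor.
\end{lemma}

\begin{proof}
\emph{Membership in $K$.} We approximate $\mathbb Z$ by $\mathbb Z/n$. Let $D_n=D^{\bar\otimes\mathbb Z/n}$ with the cyclic shift $\alpha_n$, and in $D_n\otimes M_n(\mathbb C)\in K$ put
\[
\iota_n(z)=\sum_{r\in\mathbb Z/n}\alpha_n^r(z)\otimes e_{rr},\qquad t_n=\sum_{r\in\mathbb Z/n}1\otimes e_{r+1,r}.
\]
Then $\iota_n$ is an embedding, $t_n^*e_{rr}t_n=e_{r-1,r-1}$ gives $t_n^{-1}\iota_n(z)t_n=\iota_n(\alpha_n(z))$, and $\tau(\iota_n(z)t_n^l)=0$ if $n\nmid l$ because the diagonal entries vanish. Let $\mathcal D\subseteq D_\infty$ be the algebraic tensor product. If $z\in\mathcal D$ is supported on the finite set $J\subseteq\mathbb Z$ and $n$ is so large that $J\to\mathbb Z/n$ is injective, let $z^{[n]}\in D_n$ be obtained by reducing positions modulo $n$. It has the same norm and trace as $z$. For fixed $z,z'\in\mathcal D$ and $l\in\mathbb Z$, and for all large $n$, the operation $z\mapsto z^{[n]}$ respects linear combinations, products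 and adjoints of $z,z'$, and $(\alpha^l(z))^{[n]}=\alpha_n^l(z^{[n]})$. Hence
\[
\sum_lz_lt^l\ \longmapsto\ \Big(\sum_l\iota_n(z_l^{[n]})\,t_n^l\Big)_{\mathcal V}
\]
is a unital $*$-homomorphism from the weakly dense $*$-algebra of finite sums with $z_l\in\mathcal D$ into $\prod_{\mathcal V}(D_n\otimes M_n(\mathbb C))\in K$. It preserves the trace, since for $l\ne0$ and $n>|l|$ both $z_lt^l$ and $\iota_n(z_l^{[n]})t_n^l$ have trace $0$. By (V3), $G$ embeds into this ultraproduct.

\emph{Factoriality.} For $z,z'\in\mathcal D$ we have $\tau(\alpha^n(z)z')=\tau(z)\tau(z')$ once the supports are disjoint, so by density $\tau(\alpha^n(z)z')\to\tau(z)\tau(z')$ for all $z,z'\in D_\infty$. If $\alpha(z)=z$, taking $z'=z^*$ gives $\|z\|_2^2=|\tau(z)|^2$, so $z$ is a scalar. Now let $z=\sum_lz_lt^l$ be central in $G$. From $t^{-1}zt=z$ we get $\alpha(z_l)=z_l$, so each $z_l$ is a scalar. From $v_{(0)}zv_{(0)}^*=z$ and $v_{(0)}t^lv_{(0)}^*=v_{(0)}v_{(-l)}^*t^l$ we get $z_lv_{(0)}v_{(-l)}^*=z_l$. For $l\ne0$ the left side has trace $z_l|\tau(v)|^2=0$, so $z_l=0$.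
\end{proof}

\begin{proposition}\label{prop:coding}
Let $A\in K$, let $h\in A$ be a Haar unitary, and let $w^{(i)}=(w^{(i)}_1,\dots,w^{(i)}_m)\in U(A)^m$ for $i\ge1$. There are $A_1\supseteq A$ in $K$ and unitaries $b_1,\dots,b_m,c,d\in A_1$ with $\Phi_j(b,c,d;h^i)=w^{(i)}_j$ for all $i\ge1$ and $1\le j\le m$.
\end{proposition}

\begin{proof}
Let $D=A\mathbin{\bar\otimes}L(\mathbb Z)$, which is in $K$ by Lemma~\ref{lem:LG} and (H), and let $v$ be the generator of $L(\mathbb Z)$. Let $G$ and $t$ be as above, embed $A$ into $G$ by $z\mapsto(z\otimes1)_{(0)}$, and put $A_1=G^{\mathcal V}$. By Lemma~\ref{lem:G}, $G$ is a factor and $A_1\in K$. Both $h$ and $t$ are Haar unitaries of $G$, so Lemma~\ref{lem:conj} for constant sequences gives a unitary $d\in A_1$ with $dhd^*=t$. Put $c=(1\otimes v)_{(0)}$.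

Fix $j$, and let $p_i=(1\otimes v)_{(i)}=t^{-i}ct^i$ and $q_i=(w_j^{(i)*}\otimes v)_{(i)}$ for $i\ge1$. In each sequence the terms occupy distinct positions, so they commute and the trace of a product of powers is the product of the traces. Each term is a Haar unitary, since $\tau((w^*\otimes v)^n)=\tau((w^*)^n)\tau(v^n)=0$ for $n\ne0$. Thus $\tau(p_1^{n_1}\cdots p_l^{n_l})$ and $\tau(q_1^{n_1}\cdots q_l^{n_l})$ are both $1$ if all $n_i$ vanish and both $0$ otherwise, and Lemma~\ref{lem:conj} gives a unitary $b_j\in A_1$ with $b_jp_ib_j^*=q_i$ for all $i\ge1$. For $y=h^i$ we have $g=dh^id^*=t^i$ in \eqref{eq:Phi}. With $\rho=gb_jg^*$,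
\[
\rho c\rho^*=t^ib_j(t^{-i}ct^i)b_j^*t^{-i}=t^iq_it^{-i}=(w_j^{(i)*}\otimes v)_{(0)}=w_j^{(i)*}c .
\]
Taking adjoints, $\rho c^*\rho^*=c^*w_j^{(i)}$, and so $\Phi_j(b,c,d;h^i)=c\rho c^*\rho^*=w_j^{(i)}$.
\end{proof}

\section{The forced value of $\varphi$}\label{sec:lower}

\begin{proposition}\label{prop:forced}
$F_M(\varphi)\ge\eta_0$ for every $M\in K$.
\end{proposition}

\begin{proof}
Write $\eta=\eta_0$ and suppose that $F_M(\varphi)<\eta$. We play the $\sup$ variables using (F2) and receive the $\inf$ variables from (F1). Since $\eta<1$, the inequality $\theta<\eta$ means that $\theta_1,\dots,\theta_4$ are all less than $\eta$.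

\emph{Step 1: the opening move.} Let $N=M\mathbin{\bar\otimes}L(\Gamma)\in K$, let $\pi\colon\Gamma\to U(N)$ be the canonical homomorphism, and put $x_s=\pi(s)$ and $h=\pi(\gamma_0)$, a Haar unitary. By (F2) and (F1) there are $N_0\supseteq N$ and $a_s\in(N_0)_1$ with
\begin{equation}\label{eq:one}
F_{N_0}\Big(\sup_{u_1,b,c,d}\ \inf_w\ \sup_{u_2,y}\ \inf_{u_3}\theta\Big)<\eta .
\end{equation}

\emph{Step 2: all powers of $h$ are almost controlled.} We claim that
\begin{equation}\label{eq:powers}
\delta_{C^2}(h^i,u;a)\le C\eta\qquad\text{for all }L\supseteq N_0,\ u\in(L)_1,\ i\in\mathbb Z .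
\end{equation}
Apply (F2) to \eqref{eq:one} with $u_1=u$ and $b_j=c=d=1$ in $L$, then (F1) for $w$, then (F2) with $u_2=y=1$, then (F1) for $u_3$. In some extension of $L$ we obtain $\theta_1<\eta$. All elements in $\theta_1$ belong to $L$, so $\|[x_s,u]\|_2\le C\max_{s'}\|[a_{s'},u]\|_2+\eta$ in $L$. The second inequality in \eqref{eq:T}, for the conjugation action of $\pi(\Gamma)$ on $L^2(L)$ and $g=\gamma_0^i$, gives
\[
\|[h^i,u]\|_2\le C\max_s\|[x_s,u]\|_2\le C^2\max_s\|[a_s,u]\|_2+C\eta .
\]

\emph{Step 3: the coding move.} The parameters $b,c,d$ must be played before $w$ is known, so they have to anticipate every possible reply. By Lemma~\ref{lem:settled} choose an e.c.\ $A\supseteq N_0$, and by the L\"owenheim--Skolem theorem a separable $M_0\preceq A$ that contains all $a_s$. By Lemma~\ref{lem:elem}, $M_0$ is e.c. Let $(w^{(i)})_{i\ge1}$ be a dense sequence in $U(M_0)^m$. Proposition~\ref{prop:coding}, applied to $A$ and $h$, gives $A_1\supseteq A$ and unitaries $b_j,c,d\in A_1$ with $\Phi_j(b,c,d;h^i)=w_j^{(i)}$ for all $i\geq 1$ and all $j$. Apply (F2) to \eqref{eq:one} with these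 $b,c,d$ and $u_1=1$ in $A_1$, and then (F1). There are $N_1\supseteq A_1$ and $w\in(N_1)_1^m$ with
\begin{equation}\label{eq:two}
F_{N_1}\Big(\sup_{u_2,y}\ \inf_{u_3}\theta\Big)<\eta .
\end{equation}

\emph{Step 4: the reply $w$ was anticipated.} Let $L\supseteq N_1$ and $u\in(L)_1$. Applying (F2) to \eqref{eq:two} with $u_2=u$, $y=1$, and then (F1), we get $\theta_2,\theta_3<\eta$, that is, $\|w_j^*w_j-1\|_2<\eta$ and $\delta_C(w_j,u;a)<\eta$ for all $j$. By Lemma~\ref{lem:confine} for $M_0\subseteq N_1$, there are $y_j\in(M_0)_1$ with $\|w_j-y_j\|_2\le2\eta$. Then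
\[
\|y_j^*y_j-1\|_2\le\|y_j^*(y_j-w_j)\|_2+\|(y_j-w_j)^*w_j\|_2+\|w_j^*w_j-1\|_2\le5\eta .
\]
Write $y_j=\tilde w_j|y_j|$ with $\tilde w_j\in U(M_0)$, by (V4). Since $|\lambda-1|\le|\lambda^2-1|$ for $\lambda\ge0$, we have $\|y_j-\tilde w_j\|_2=\||y_j|-1\|_2\le\||y_j|^2-1\|_2\le5\eta$, so $\|w_j-\tilde w_j\|_2\le7\eta$. By density there is $i\ge1$ with $\max_j\|\tilde w_j-w_j^{(i)}\|_2\le\eta$, and so
\begin{equation}\label{eq:close}
\max_j\|w_j-\Phi_j(b,c,d;h^i)\|_2\le8\eta .
\end{equation}

\emph{Step 5: the last move.} Apply (F2) to \eqref{eq:two} with $u_2=1$ and $y=h^i$, and then (F1). In some $L'\supseteq N_1$ there is $u_3\in(L')_1$ with $\theta_4<\eta$. But by \eqref{eq:close} the first entry of the minimum $\theta_4$ is at least $\frac1{128}-8\eta\ge\eta$, because $9\eta\le\frac9{2000}<\frac1{128}$. By \eqref{eq:powers} the second entry is at least $\frac1{512}-C\eta\ge\eta$, because $(C+1)\eta=\frac{2+\kappa}{2000}\le\frac3{2000}<\frac1{512}$. So $\theta_4\ge\eta$, a contradiction.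
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Propositions~\ref{prop:R} and~\ref{prop:forced} give the two values. The class of models of $\operatorname{Th}_\forall(\mathcal R)$ satisfies (H), and for $M=\mathcal R$ we get $F_{\mathcal R}(\varphi)\ge\eta_0>0=\varphi^{\mathcal R}$.
\end{proof}

\begin{remark}
Property (T) enters twice. In Proposition~\ref{prop:R} it makes the constant $C$ independent of $k$. In Step 2 it makes the bound \eqref{eq:powers} independent of $i$; the Leibniz rule alone gives only $\|[h^i,u]\|_2\le|i|\,\|[h,u]\|_2$. Hypothesis (H) is used only for the lower bound, to know that $M\mathbin{\bar\otimes}L(\Gamma)$, $M_2(N^{\mathcal V})$, $A\mathbin{\bar\otimes}L(\mathbb Z)$ and $D_n\otimes M_n(\mathbb C)$ are in $K$. The lower bound fails without $\mathcal R\in K$. The class $\{\mathbb C\}$ is axiomatized by the sentence of Example~\ref{ex:C} and is closed under tensor products. For this class forced values equal true values, and $\varphi^{\mathbb C}=0$: all commutators vanish, and $w_j=-1$ is at distance at least $1$ from $\Phi_j=|b_j|^2|c|^2|g|^4\ge0$.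
\end{remark}

\section{Infinitely generic models}\label{sec:generic}

To obtain infinitely generic models we show that settled algebras are infinitely generic. The difficulty is the $\sup$ clause, where a witness in an extension has to be replaced by a witness in $M$. Settledness brings witnesses down for $\inf$ quantifiers only, so we pass to the negation. For a sentence $\psi$ let $\psi^\neg$ be obtained by interchanging $\sup$ and $\inf$ and replacing the quantifier-free part $\theta'$ by $1-\theta'$. It has the same number of quantifiers, and $(\psi^\neg)^M=1-\psi^M$.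

\begin{lemma}\label{lem:dual}
Let $\psi$ be a sentence over $N\in K$ and $\beta\in\mathbb R$. If $F_{N'}(\psi)\ge\beta$ for all $N'\supseteq N$, then $\inf_{N'\supseteq N}F_{N'}(\psi^\neg)\le1-\beta$.
\end{lemma}

\begin{proof}
We use induction on the number of quantifiers, for all $N$ and $\beta$ at once. If $\psi$ is quantifier-free, then $F_N(\psi^\neg)=1-F_N(\psi)\le1-\beta$.

Let $\psi=\inf_y\chi$. For $N'\supseteq N$ and $c\in(N')_1$, every $N''\supseteq N'$ has $F_{N''}(\chi(c))\ge F_{N''}(\psi)\ge\beta$. By induction, $\inf_{N''\supseteq N'}F_{N''}(\chi^\neg(c))\le1-\beta$. Clause (iii) now gives $F_N(\sup_y\chi^\neg)\le1-\beta$.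

Let $\psi=\sup_y\chi$ and $\epsilon>0$. From $F_N(\psi)\ge\beta$ and clause (iii) we get $N'\supseteq N$ and $c\in(N')_1$ with $F_{N''}(\chi(c))\ge\beta-\epsilon$ for all $N''\supseteq N'$. By induction some $N''\supseteq N'$ has $F_{N''}(\chi^\neg(c))\le1-\beta+2\epsilon$, and $F_{N''}(\inf_y\chi^\neg)\le F_{N''}(\chi^\neg(c))$.
\end{proof}

\begin{lemma}\label{lem:setgen}
Every settled $M\in K$ is infinitely generic.
\end{lemma}

\begin{proof}
We show $F_M(\psi)=\psi^M$ by induction on the number of quantifiers. The quantifier-free case is clause (i), and the case $\psi=\inf_x\chi$ follows from clause (ii) and the induction hypothesis. Let $\psi=\sup_x\chi$ and $\beta=\psi^M$. Taking $N=M$ in clause (iii), and using settledness and the induction hypothesis,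
\[
F_M(\psi)\ge\sup_{a\in(M)_1}\inf_{N'\supseteq M}F_{N'}(\chi(a))=\sup_{a\in(M)_1}F_M(\chi(a))=\beta .
\]
Suppose $F_M(\psi)>\beta$. Then there are $\epsilon>0$, $N\supseteq M$ and $a\in(N)_1$ with $F_{N'}(\chi(a))\ge\beta+\epsilon$ for all $N'\supseteq N$. By Lemma~\ref{lem:dual}, some $N'\supseteq N$ has $F_{N'}(\inf_x\chi^\neg)\le F_{N'}(\chi^\neg(a))<1-\beta-\epsilon/2$. The sentence $\inf_x\chi^\neg$ is over $M$, so settledness and (F1) give $a'\in(M)_1$ with $F_M(\chi^\neg(a'))<1-\beta-\epsilon/2$. By the induction hypothesis the left side is $1-\chi(a')^M$, so $\chi(a')^M>\beta+\epsilon/2$, contradicting the definition of $\beta$.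
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:generic}]
(a) If $M$ is infinitely generic, then $\varphi^M=F_M(\varphi)\ge\eta_0$ by Proposition~\ref{prop:forced}. If $N\equiv\mathcal R$, then $\varphi^N=0$ by Proposition~\ref{prop:R}.

(b) Existence follows from Lemmas~\ref{lem:settled} and~\ref{lem:setgen}. Infinitely generic models are e.c.\ by Lemma~\ref{lem:universal}.

(c) Let $\mathcal R\subseteq N\in K$ and let $\Theta\colon N\to\mathcal R^{\mathcal W}$ be an embedding into an ultrapower. The algebra $\mathcal R^{\mathcal W}$ is a factor: if $x=(x_i)_{\mathcal W}$ is a central contraction, Lemma~\ref{lem:average} with $Q=M=\mathcal R$ gives unitaries $u_i\in\mathcal R$ with $\|x_i-\tau(x_i)1\|_2\le2\|[x_i,u_i]\|_2$, and the right side tends to $0$ along $\mathcal W$ because $x$ commutes with $(u_i)_{\mathcal W}$. The embedding $\Theta$ need not be diagonal on $\mathcal R$, but it is so on matrix subalgebras up to conjugacy. Let $B\cong M_{2^n}(\mathbb C)$ be a unital subalgebra of $\mathcal R$, $m'$ a tuple from $(B)_1$, and $\theta'$ quantifier-free. By Lemma~\ref{lem:matrix},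 an inner automorphism of $\mathcal R^{\mathcal W}$ carries $\Theta|_B$ to the diagonal embedding of $B$. Hence, with $z$ ranging over unit balls,
\[
\inf_{z\in N}\theta'(m',z)\ge\inf_{z\in\mathcal R^{\mathcal W}}\theta'(\Theta(m'),z)=\inf_{z\in\mathcal R^{\mathcal W}}\theta'(m',z)=\inf_{z\in\mathcal R}\theta'(m',z),
\]
the last equality by \L o\'s's theorem. Such tuples $m'$ are $\|\cdot\|_2$-dense among tuples from $(\mathcal R)_1$, so by uniform continuity the inequality between the outer terms holds for all tuples; the reverse inequality holds because $\mathcal R\subseteq N$. Thus $\mathcal R$ is e.c. By (b) infinitely generic models exist and are e.c., and by (a) they have $\varphi^M\ge\eta_0>0=\varphi^{\mathcal R}$.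
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{FGHS}
Farah, Goldbring, Hart and Sherman, \emph{Existentially closed II$_1$ factors}.

\bibitem{GH}
Isaac Goldbring and Bradd Hart, \emph{A survey on the model theory of tracial von Neumann algebras}, arXiv:2210.15508 (2022).

\end{thebibliography}
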